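# Bounded Hankel operators on strongly pseudoconvex domains: oscillation of the symbol and Carleson extensions

## 1. A kernel that moves boundary pairings into the domain

For $\zeta$ in the unit disc $\mathbb D\subset\mathbb C$ and $z$ on the unit circle, consider the $(1,0)$-form in $\zeta$
$$K(\zeta,z)=-\bar z\,\frac{1-|\zeta|^2}{(1-\zeta\bar z)(1-\bar\zeta z)}\,d\zeta .\tag{1.1}$$
Since $|z|=1$, the two factors of the denominator are complex conjugates, so $K$ is $-\bar z\,d\zeta$ times the Poisson kernel, normalized so that its integral over the circle is $2\pi$. We need two facts about it. First,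
$$\frac{\partial}{\partial\bar\zeta}\,\frac{1-\zeta\bar\zeta}{1-\bar\zeta z}=\frac{-\zeta(1-\bar\zeta z)+z(1-\zeta\bar\zeta)}{(1-\bar\zeta z)^2}=\frac{z-\zeta}{(1-\bar\zeta z)^2},$$
and $\bar z(z-\zeta)=1-\zeta\bar z$. Hence
$$\bar\partial_\zeta K(\zeta,z)=-\frac{d\bar\zeta\wedge d\zeta}{(1-\bar\zeta z)^2},\tag{1.2}$$
and the right side is *holomorphic in $z$*. Second, put $\rho(\zeta)=|\zeta|^2-1$. Then $\bar\partial\rho=\zeta\,d\bar\zeta$, $d\bar\zeta\wedge d\zeta=2i\,dV$, and $\bar\partial\rho\wedge K$ equals $-2i\,\zeta\bar z\,dV$ times the Poisson kernel. So for $\varphi$ on the circle, $\int\varphi(z)\,\bar\partial\rho\wedge K(\zeta,z)\,d\sigma(z)$ tends to $-4\pi i\,\varphi\,dV=-2\pi i\,|\nabla\rho|\,\varphi\,dV$ as $\zeta$ approaches the circle.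

Here is what such a kernel is for. Let $\varphi\in L^2(\partial\mathbb D)$ satisfy $\int h\varphi\,d\sigma=0$ for all $h$ in the Hardy space $H^2$. Taking $h=z^k$, $k\ge0$, we see that $\varphi=zk(z)$ with $k\in H^2$. Put $\Theta(\zeta)=\int\varphi(z)K(\zeta,z)\,d\sigma(z)$. By (1.1) this is minus the Poisson integral of $\bar z\varphi=k$, so $\Theta=-2\pi k(\zeta)\,d\zeta$. Let $F$ be smooth on $\overline{\mathbb D}$ with boundary values $f$, and let $g$ be a polynomial. Take $k$ a polynomial too for the moment. Since $dz=iz\,d\sigma$ on the circle, Stokes' theorem gives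
$$\int_{\partial\mathbb D}fg\,\varphi\,d\sigma=-i\int_{\partial\mathbb D}fgk\,dz=-i\int_{\mathbb D}\bar\partial F\wedge gk\,d\zeta=\frac i{2\pi}\int_{\mathbb D}g\,\bar\partial F\wedge\Theta .\tag{1.3}$$
If the measure $\mu=|\bar\partial F|\,dV$ satisfies $\int|h|^2d\mu\le N\|h\|^2$ for $h\in H^2$, the Cauchy–Schwarz inequality bounds (1.3) by $CN\|g\|\,\|k\|=CN\|g\|\,\|\varphi\|$. As $\bar\varphi$ runs over the orthogonal complement of $H^2$, this estimates the part of $fg$ orthogonal to $H^2$. That part is the Hankel operator $H_fg$, and these notes are about its boundedness on domains in $\mathbb C^n$.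

The last estimate is where the disc argument stops when $n\ge2$. The form $\Theta$ must now have bidegree $(n,n-1)$ so that $\bar\partial F\wedge\Theta$ can be integrated. The condition $\bar\partial\Theta=0$ is then one equation for $n$ coefficients and does not make them holomorphic. A Carleson inequality, which by definition concerns holomorphic functions, cannot be applied to $|\Theta|$. Nor do the annihilating functions come from holomorphic ones. On the unit sphere of $\mathbb C^2$, $\varphi=\bar z_1z_2$ satisfies $\int h\varphi\,d\sigma=\langle hz_2,z_1\rangle_{L^2}=0$ for every $h\in H^2$, because monomials are orthogonal and no monomial of $hz_2$ equals $z_1$.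

What we shall build on a general domain is a form $K(\zeta,z)$, of bidegree $(n,n-1)$ in $\zeta\in\Omega$ with $z\in\partial\Omega$, with three properties:

1. $-\bar\partial_\zeta K$ is holomorphic in $z$ up to a bounded error.
2. The coefficients of $K$ are small in a way that separates complex tangential from normal directions.
3. $\int\varphi(z)\,\bar\partial\rho\wedge K\,d\sigma(z)\to-(2\pi i)^n|\nabla\rho|\,\varphi\,dV$ at the boundary.

Property 2 will bound $|\Theta|$ pointwise by a positive integral operator applied to $|\varphi|$, and we shall prove that Carleson measures control that operator as well.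

## 2. Hankel operators, Carleson measures and five equivalent conditions

Let $\Omega=\{z\in\mathbb C^n:\rho(z)<0\}$ be a bounded strongly pseudoconvex domain with smooth boundary. Here $\rho\in C^\infty(\mathbb C^n)$ is a strictly plurisubharmonic defining function (the matrix $\partial^2\rho/\partial z_j\partial\bar z_k$ is positive definite), with $d\rho\ne0$ in a neighborhood of $\partial\Omega$. Let $d\sigma$ be the surface measure on $\partial\Omega$ and $dV$ Lebesgue measure, and write $L^p(\partial\Omega)=L^p(\partial\Omega,d\sigma)$. The model is the ball, with $\rho(z)=|z|^2-1$.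

**Hardy space.** $H^2(\Omega)$ consists of the holomorphic $g$ on $\Omega$ with $\|g\|^2_{H^2}=\sup_\varepsilon\int_{\partial\Omega_\varepsilon}|g|^2d\sigma_\varepsilon<\infty$, where $\Omega_\varepsilon=\{\rho<-\varepsilon\}$ and $d\sigma_\varepsilon$ is the surface measure of $\partial\Omega_\varepsilon$. As usual the supremum is over small $\varepsilon$, where $d\rho\neq0$ on $\partial\Omega_\varepsilon$. Through boundary values $H^2(\Omega)$ is a closed subspace of $L^2(\partial\Omega)$. Let $P$ be the orthogonal (Szegő) projection of $L^2(\partial\Omega)$ onto it.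

**Hankel operator.** For $f\in L^2(\partial\Omega)$ put $H_fg=fg-P(fg)$. It is bounded if $\|H_fg\|_{L^2(\partial\Omega)}\le C\|g\|_{H^2}$ for all bounded holomorphic $g$ (these are dense in $H^2(\Omega)$). The least $C$ is $\|H_f\|$.

**Carleson measure.** A positive Borel measure $\mu$ on $\Omega$ is a Carleson measure if $\int_\Omega|g|^2d\mu\le C\|g\|^2_{H^2}$ for all $g\in H^2(\Omega)$.

**Extension.** Let $\nu(\zeta)$ be the outward unit normal and, for $F$ on $\Omega$, $F_t(\zeta)=F(\zeta-t\nu(\zeta))$. An extension of $f_2\in L^2(\partial\Omega)$ is a function $F\in C^1(\Omega)$ with $F_t\to f_2$ in $L^2(\partial\Omega)$ as $t\to0^+$.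

For $F\in C^1(\Omega)$ set
$$d\mu_F=\Big(|\bar\partial F|+(-\rho)^{-1/2}|\bar\partial F\wedge\bar\partial\rho|\Big)dV,$$
and let $N(F)\in[0,\infty]$ be the least constant with $\int|g|^2d\mu_F\le N(F)\|g\|^2_{H^2}$ for all $g\in H^2(\Omega)$. Both summands are nonnegative, so $N(F)<\infty$ says exactly that $|\bar\partial F|\,dV$ and $(-\rho)^{-1/2}|\bar\partial F\wedge\bar\partial\rho|\,dV$ are Carleson measures.

We ask which symbols $f$ give bounded $H_f$. The following statement is posed as a conjecture in Bo-Yong Chen and Liangying Jiang, "Big Hankel operators on Hardy spaces of strongly pseudoconvex domains", arXiv:2102.03999 (2021).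

**Conjecture.** Suppose that $\Omega$ is a bounded strongly pseudoconvex domain with smooth boundary and $f\in L^2(\partial\Omega)$. Then $H_f$ is bounded from $H^2(\Omega)$ into $L^2(\partial\Omega)$ if and only if $f=f_1+f_2$ with $f_1\in L^\infty(\partial\Omega)$ and $f_2$ having an extension $\widetilde{f_2}$ in $\Omega$ such that $|\bar\partial\widetilde{f_2}|\,dV$ and $\frac1{\sqrt{-\rho}}|\bar\partial\widetilde{f_2}\wedge\bar\partial\rho|\,dV$ are Carleson measures in $\Omega$.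

The answer is that the Conjecture is true, and that $f_1$ can be taken to be $0$. To state the full result we need mean oscillation with respect to balls adapted to $\partial\Omega$. With $\langle a,b\rangle=\sum a_jb_j$ (bilinear), $\rho_j=\partial\rho/\partial\zeta_j$ and $\langle\partial\rho(\zeta),a\rangle=\sum\rho_j(\zeta)a_j$, put for $\zeta,z\in\overline\Omega$
$$D(\zeta,z)=-\rho(\zeta)-\rho(z)+|\zeta-z|^2+|\mathrm{Im}\langle\partial\rho(\zeta),\zeta-z\rangle|.\tag{2.1}$$
On $\partial\Omega$ let $d(\zeta,z)=\max(D(\zeta,z),D(z,\zeta))$ and $B(\zeta,r)=\{z\in\partial\Omega:d(\zeta,z)<r\}$. For $\zeta\in\partial\Omega$ let $T(\zeta,r)=\{z\in\Omega:D(z,\zeta)<r\}$, the "tent" over the ball.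

For the ball, with $z\cdot\bar\zeta=\sum z_j\bar\zeta_j$, we have $\mathrm{Re}(1-z\cdot\bar\zeta)=\frac12(-\rho(\zeta)-\rho(z)+|\zeta-z|^2)$ and $\mathrm{Im}(1-z\cdot\bar\zeta)=\mathrm{Im}\langle\partial\rho(\zeta),\zeta-z\rangle$, so $D(\zeta,z)\approx|1-z\cdot\bar\zeta|$. In the disc, $|1-z\bar\zeta|=|z-\zeta|$ when $|\zeta|=1$, so $T(\zeta,r)$ is comparable to $\{|z-\zeta|<r\}\cap\mathbb D$. For $n\ge2$, $B(\zeta,r)$ has size $r$ in one real direction and $\sqrt r$ in the $2n-2$ complex tangential ones.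

**Mean oscillation.** With $u_B=\sigma(B)^{-1}\int_Bu\,d\sigma$, put $\|u\|_*=\sup_B\big(\sigma(B)^{-1}\int_B|u-u_B|^2d\sigma\big)^{1/2}$ over all balls, and $BMO=\{u\in L^2(\partial\Omega):\|u\|_*<\infty\}$. The maximal function is $\mathcal M\varphi(\zeta)=\sup_r\sigma(B(\zeta,r))^{-1}\int_{B(\zeta,r)}|\varphi|\,d\sigma$.

**Theorem.** For $f\in L^2(\partial\Omega)$ the following are equivalent:

- (a) $H_f$ is bounded;
- (b) $f-Pf\in BMO$;
- (c) $f\in BMO+H^2(\Omega)$;
- (d) $f$ admits the decomposition of the Conjecture;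
- (e) $f$ itself has an extension $F\in C^\infty(\Omega)$ with $N(F)<\infty$ (so $f_1=0$ is possible in (d)).

Moreover
$$\|H_f\|\approx\|f-Pf\|_*+\|f-Pf\|_{L^2(\partial\Omega)}\approx\inf\{N(F)+\|F\|_{L^2(\Omega)}\},$$
the infimum over $h\in H^2(\Omega)$ and extensions $F\in C^1(\Omega)$ of $f-h$.

Some cases can be done by hand. In the disc, take $f=\bar z$. Then $\bar zg=g(0)\bar z+(g-g(0))/z$ on the circle, so $H_{\bar z}g=g(0)\bar z$, which is bounded. Here $f-Pf=\bar z$, and $F=\bar z$ gives a multiple of $dV$. If $f\in H^2(\Omega)$, then $H_f=0$ even when $f$ is unbounded, and $F=f$ has $\mu_F=0$. If $F\in C^1(\overline\Omega)$, then $d\mu_F\le C(1+(-\rho)^{-1/2})dV$. By (3.6) below the mass of a tent $T(\zeta,r)$, $r\le1$, is at most $C\int_0^{Cr}t^{-1/2}dt\cdot r^n\le Cr^n$, and the total mass is finite, so $N(F)<\infty$ by Lemma 4.3 below.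

A less smooth case in the disc is $f(\zeta)=\log|1-\zeta|$, which is neither bounded nor holomorphic. Since $\log(1-z)$ has no constant term, $Pf=\frac12\log(1-z)$ and $f-Pf=\frac12\overline{\log(1-\zeta)}$. The extension $F(z)=\frac12\overline{\log(1-z)}$ of $f-Pf$ has $\mu_F=c|1-z|^{-1}dV$. A tent lies in some $\{|z-\zeta|<Cr\}$, and $\int_{|z-\zeta|<Cr}|1-z|^{-1}dV\le\int_{|z-1|<Cr}|1-z|^{-1}dV=2\pi Cr$. So $N(F)<\infty$ by Lemma 4.3, and $H_f$ is bounded by (1.3) in the form proved in Section 8.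

**Textbook and published facts used.** Let $t_0$ be the width of the collar introduced in Section 3.

- [R1] (Classical $H^2$ theory on smooth domains; Stein, *Boundary Behavior of Holomorphic Functions of Several Complex Variables*.) For $g\in H^2(\Omega)$: $g$ has normal limits a.e., equal to its boundary values; $g^+(\zeta)=\sup_{0<t<t_0}|g(\zeta-t\nu(\zeta))|$ satisfies $\|g^+\|_{L^2(\partial\Omega)}\le C\|g\|_{L^2(\partial\Omega)}$; $\sup_K|g|\le C_K\|g\|_{L^2(\partial\Omega)}$ for compact $K\subset\Omega$; $\|g\|_{H^2}\approx\|g\|_{L^2(\partial\Omega)}$. In particular $g_t\to g$ in $L^2(\partial\Omega)$.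
- [R2] (Henkin; Grauert–Lieb; see Range, GTM 108, Ch. V.) Every $\bar\partial$-closed $(0,1)$-form $\alpha\in C^\infty(\overline\Omega)$ has a solution $v\in C(\overline\Omega)$ of $\bar\partial v=\alpha$ in $\Omega$ with $\|v\|_\infty\le C\|\alpha\|_\infty$. (For $n=1$ this is the Cauchy transform.)
- [R3] For $n\ge2$ (Boutet de Monvel–Sjöstrand, Astérisque 34–35): the Szegő kernel $S$ is $C^\infty$ on $\overline\Omega\times\overline\Omega$ off the boundary diagonal. Near the boundary diagonal $S=F\psi^{-n}+G\log\psi$ with $F,G,\psi$ smooth up to the boundary, $\psi(z,z)=-\rho(z)$, $\bar\partial_z\psi$ and $\partial_w\psi$ vanishing on the diagonal, and $\mathrm{Re}\,\psi\ge c|z-w|^2$. For $n=1$ (Kerzman–Stein; Bell, *The Cauchy Transform, Potential Theory and Conformal Mapping*): $P=\mathcal C-P\mathcal A$ on $L^2(\partial\Omega)$. Here $\mathcal C$ is the boundary Cauchy transform, with kernel $\frac1{2\pi i}\frac{\mathsf T(w)}{w-z}$ with respect to $d\sigma(w)$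 ($\mathsf T$ the unit tangent), $\mathcal A=\mathcal C-\mathcal C^*$ has a kernel in $C^\infty(\partial\Omega\times\partial\Omega)$, and $P$ maps $C^\infty(\partial\Omega)$ continuously to itself.
- [R4] (Christ, Colloq. Math. 60/61 (1990), Thm 11.) Dyadic cubes on spaces of homogeneous type, recalled in Section 10.
- [R5] (Coifman–Weiss.) On spaces of homogeneous type, $\mathcal M$ is bounded on $L^2$, Lebesgue differentiation holds, and any family of balls of bounded radii contains a disjoint subfamily such that every ball of the family meets a selected ball of at least half its radius.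

A space of homogeneous type is a set with a quasi-metric (symmetric, vanishing only on the diagonal, triangle inequality up to a constant factor) and a measure for which doubling the radius of a ball multiplies its measure by at most a constant.

Throughout, $C,c>0$ depend only on $\Omega,\rho,n$ and fixed auxiliary choices, and $A\approx B$ means $cB\le A\le CB$. We write $\rho_{jk}=\partial^2\rho/\partial\zeta_j\partial\zeta_k$ and $\rho_{j\bar k}=\partial^2\rho/\partial\zeta_j\partial\bar\zeta_k$.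

## 3. The support function $\Phi$ and the distance it defines

In the ball the function $1-z\cdot\bar\zeta$ is holomorphic in $z$ and has modulus comparable to $D$. We build a substitute on $\Omega$ that is holomorphic in $z$ near $\zeta$.

**Step 1. The support function.** Let $q^L_j(\zeta,z)=\rho_j(\zeta)-\frac12\sum_k\rho_{jk}(\zeta)(\zeta_k-z_k)$, a polynomial in $z$. Expanding $\rho(z)$ at $\zeta$ by Taylor's formula gives
$$2\,\mathrm{Re}\langle q^L(\zeta,z),\zeta-z\rangle=\rho(\zeta)-\rho(z)+\sum\rho_{j\bar k}(\zeta)(\zeta_j-z_j)\overline{(\zeta_k-z_k)}+O(|\zeta-z|^3).\tag{3.1}$$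
Since the complex Hessian is bounded below on $\overline\Omega$, there are $\varepsilon_0,c_0>0$ such that the left side is at least $\rho(\zeta)-\rho(z)+c_0|\zeta-z|^2$ for $\zeta,z\in\overline\Omega$, $|\zeta-z|\le\varepsilon_0$. Let $\chi\in C^\infty(\mathbb R)$, $0\le\chi\le1$, $\chi=1$ on $(-\infty,\frac12]$, $\chi=0$ on $[1,\infty)$, and put $\chi_0=\chi(|\zeta-z|/\varepsilon_0)$ and
$$q_j=\chi_0q_j^L+(1-\chi_0)(\bar\zeta_j-\bar z_j),\qquad\Phi(\zeta,z)=-\rho(\zeta)+\langle q(\zeta,z),\zeta-z\rangle.$$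
Then on $\overline\Omega\times\overline\Omega$
$$\mathrm{Re}\,\Phi(\zeta,z)\ge c\big(-\rho(\zeta)-\rho(z)+|\zeta-z|^2\big).\tag{3.2}$$
Indeed $\Phi=\chi_0\big(-\rho(\zeta)+\langle q^L,\zeta-z\rangle\big)+(1-\chi_0)\big(-\rho(\zeta)+|\zeta-z|^2\big)$. The first bracket has real part at least $\frac12(-\rho(\zeta)-\rho(z))+\frac{c_0}2|\zeta-z|^2$ where $\chi_0\ne0$. Where $1-\chi_0\ne0$ we have $|\zeta-z|\ge\varepsilon_0/2$, so $|\zeta-z|^2\ge c(-\rho(z))$ and the second bracket has the same kind of bound.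

**Step 2. $|\Phi|$ is comparable to $D$.** We claim
$$|\Phi(\zeta,z)|\approx D(\zeta,z)\quad\text{on }\overline\Omega\times\overline\Omega.\tag{3.3}$$
If $|\zeta-z|\le\varepsilon_0/2$, then $\chi_0=1$. By (3.1), $\mathrm{Re}\,\Phi=\frac12(-\rho(\zeta)-\rho(z))+O(|\zeta-z|^2)$, and $\mathrm{Im}\,\Phi=\mathrm{Im}\langle\partial\rho(\zeta),\zeta-z\rangle+O(|\zeta-z|^2)$. So $|\Phi|\le CD$. Conversely, by (3.2), $D\le C\,\mathrm{Re}\,\Phi+|\mathrm{Im}\,\Phi|+C|\zeta-z|^2\le C|\Phi|$. If $|\zeta-z|\ge\varepsilon_0/2$, both $|\Phi|$ and $D$ lie between positive constants.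

**Step 3. Quasi-metric.** Since $\langle\partial\rho(\zeta),\zeta-z\rangle=-\langle\partial\rho(z),z-\zeta\rangle+O(|\zeta-z|^2)$, we have $D(\zeta,z)\approx D(z,\zeta)$. From
$$\langle\partial\rho(\zeta),\zeta-w\rangle=\langle\partial\rho(\zeta),\zeta-z\rangle+\langle\partial\rho(z),z-w\rangle+O(|\zeta-z||z-w|),$$
together with $|\zeta-z||z-w|\le|\zeta-z|^2+|z-w|^2$ and $|\zeta-w|^2\le2|\zeta-z|^2+2|z-w|^2$, we get
$$D(\zeta,w)\le C\big(D(\zeta,z)+D(z,w)\big),\qquad\zeta,z,w\in\overline\Omega.\tag{3.4}$$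
So $d$ is a continuous quasi-metric on $\partial\Omega$. As $d(\zeta,z)\ge|\zeta-z|^2$, it induces the Euclidean topology.

**Step 4. Volume of balls: $\sigma(B(\zeta_0,r))\approx r^n$ for $0<r\le C$.** The definition of $D$ is invariant under translations and unitary maps, so let $\zeta_0=0$ and $\partial\rho(0)=(0,\dots,0,\beta)$ with $\beta=|\partial\rho(0)|\ge c$. Write $z_n=x_n+iy$. In a ball $|z|<\eta_0$, with $\eta_0$ uniform, $\partial\Omega$ is a graph $x_n=x_n(z',y)$ with bounded gradient and $x_n=O(|z'|^2+y^2)$. There $D(0,z)=|z|^2+\beta|y|$, so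
$$d(0,z)\approx|z'|^2+|y|.\tag{3.5}$$
Since $d(0,z)\ge|z|^2$, for small $r$ the ball $B(0,r)$ lies in $|z|<\eta_0$. It is squeezed between sets $\{|z'|^2+|y|<cr\}$ and $\{|z'|^2+|y|<Cr\}$ of measure $\approx r^{n-1}\cdot r$. For larger $r\le C$ both sides are $\approx1$. Hence $(\partial\Omega,d,\sigma)$ is a space of homogeneous type, and $\sigma(B(\zeta_0,r))\le Cr^n$ for all $r>0$.

**Step 5. Collar.** For small $t_0$, $(\zeta,t)\mapsto\zeta-t\nu(\zeta)$ is a diffeomorphism of $\partial\Omega\times[0,t_0)$ onto a collar, $dV=J\,d\sigma\,dt$ with $J(\zeta,0)=1$, $-\rho\approx t$, and $D(\zeta-t\nu,\zeta)\le Ct$. We claim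
$$D(\zeta-t\nu(\zeta),z)\approx t+d(\zeta,z)\qquad(\zeta,z\in\partial\Omega).\tag{3.6}$$
The upper bound is (3.4) through the point $\zeta$. For the lower bound, $t\le C(-\rho(\zeta-t\nu))\le CD(\zeta-t\nu,z)$, and then $d(\zeta,z)\le C(D(\zeta,\zeta-t\nu)+D(\zeta-t\nu,z))\le CD(\zeta-t\nu,z)$. Consequently $|T(\zeta,r)|\le Cr^{n+1}$. For small $r$, the tent consists of points $x-t\nu(x)$ with $t\le Cr$, $d(x,\zeta)\le Cr$; for other $r$ use $|\Omega|\le C$. For $z$ in the collar, $\pi(z)$ denotes its foot point.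

**Step 6. Sums over shells.** Let $\kappa>0$, $s>0$, $\zeta_0\in\partial\Omega$. Splitting $\partial\Omega$ into $\{d(\zeta_0,z)<s\}$ and $\{2^{k-1}s\le d(\zeta_0,z)<2^ks\}$, $k\ge1$, and using $\sigma(B(\zeta_0,r))\le Cr^n$,
$$\int_{\partial\Omega}|\varphi(z)|\frac{s^\kappa}{(s+d(\zeta_0,z))^{n+\kappa}}d\sigma(z)\le C_\kappa\sum_{k\ge0}2^{-k\kappa}\frac1{\sigma(B(\zeta_0,2^ks))}\int_{B(\zeta_0,2^ks)}|\varphi|\,d\sigma\le C_\kappa\mathcal M\varphi(\zeta_0).\tag{3.7}$$

## 4. Carleson inequalities through admissible maximal functions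

We need to integrate, against a Carleson measure, functions that are not holomorphic. For $\alpha>0$ and $h$ on $\Omega$ let
$$N_\alpha h(\zeta)=\sup\{|h(z)|:z\in\Omega,\ D(z,\zeta)<\alpha(-\rho(z))\},\qquad\zeta\in\partial\Omega.$$
In the disc, $D(z,\zeta)\approx|z-\zeta|$, and this is the usual nontangential maximal function. For $n\ge2$ the approach region is parabolic in the complex tangential directions.

**Lemma 4.1.** $\|N_\alpha g\|_{L^2(\partial\Omega)}\le C_\alpha\|g\|_{H^2}$ for $g\in H^2(\Omega)$.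

**Proof.** We average $|g|$ over a polydisc that fits the geometry. Let $z=\pi(z)-t\nu$ with $t<t_1$, $t_1$ small. Choose unitary coordinates with $\nu(\pi(z))=e_n$ and put $\Pi=\{w:|w_n-z_n|<ct,\ |w'-z'|<c\sqrt t\}$. As $\partial\rho(z)=\partial\rho(\pi(z))+O(t)$ and $\partial\rho(\pi(z))$ has only its last component nonzero, for $w\in\Pi$
$$|\langle\partial\rho(z),w-z\rangle|\le C(|w_n-z_n|+t|w-z|)\le Cct,\qquad|w-z|^2\le Cc^2t,$$
hence $|\rho(w)-\rho(z)|\le Cct$. For $c$ small, $\Pi\subset\Omega$, and $-\rho(w)\approx t$, $D(z,w)\le Ct$ on $\Pi$. For $t_1$ small such $w$ lie in the collar. Writing $w=x-s\nu(x)$ we get $s\le Ct$, and by (3.4) through $w$ and $z$, $d(x,\pi(z))\le Ct$. Since $|g|$ is plurisubharmonic it satisfies the sub-mean value property on polydiscs. With $|\Pi|\approx t^{n+1}$,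
$$|g(z)|\le\frac1{|\Pi|}\int_\Pi|g|\,dV\le Ct^{-n-1}\cdot t\int_{B(\pi(z),Ct)}g^+d\sigma=Ct^{-n}\int_{B(\pi(z),Ct)}g^+d\sigma.$$
If $D(z,\zeta)<\alpha(-\rho(z))$, then $d(\pi(z),\zeta)\le C_\alpha t$ by (3.6). So the ball is contained in $B(\zeta,C_\alpha t)$, whose measure is at most $C_\alpha t^n$, and $|g(z)|\le C_\alpha\mathcal Mg^+(\zeta)$. The remaining $z$ lie in a fixed compact subset of $\Omega$. Now use [R1] and the $L^2$ bound for $\mathcal M$ in [R5]. $\square$

**Lemma 4.2.** Let $\mu\ge0$ satisfy $\mu(T(\zeta,r))\le\Lambda r^n$ for all $\zeta\in\partial\Omega$, $r>0$. There is a fixed $\alpha$ such that $\int_\Omega h^2d\mu\le C\Lambda\int_{\partial\Omega}(N_\alpha h)^2d\sigma$ for every continuous $h\ge0$ on $\Omega$.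

**Proof.** We compare level sets. Choose $\alpha$ so large that $D(z,\zeta)<\alpha(-\rho(z))$ holds (i) for all $\zeta\in\partial\Omega$ if $z$ is outside the collar, and (ii) whenever $z$ is in the collar and $d(\pi(z),\zeta)<-\rho(z)$; (3.6) allows (ii). Fix $\lambda>0$ and let $E=\{h>\lambda\}$, $O=\{N_\alpha h>\lambda\}$. The set $O$ is open, being the union over $z\in E$ of the open sets $\{\zeta:D(z,\zeta)<\alpha(-\rho(z))\}$.

If $E$ meets the complement of the collar, then $O=\partial\Omega$ by (i), and $\mu(E)\le\mu(\Omega)\le C\Lambda\le C\Lambda\sigma(O)$, because $\Omega$ is a tent of bounded radius.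

Otherwise, by (ii), $B_z=B(\pi(z),-\rho(z))\subset O$ for each $z\in E$. By the covering property in [R5] there are disjoint $B_{z_j}$, $z_j\in E$, such that every $B_z$, $z\in E$, meets some $B_{z_j}$ with $-\rho(z)\le2(-\rho(z_j))$. Then $d(\pi(z),\pi(z_j))\le C(-\rho(z_j))$, so $D(z,\pi(z_j))\le C(-\rho(z_j))$ by (3.6). That is, $z\in T(\pi(z_j),-C\rho(z_j))$. Hence
$$\mu(E)\le\sum_j\mu\big(T(\pi(z_j),-C\rho(z_j))\big)\le C\Lambda\sum_j(-\rho(z_j))^n\le C\Lambda\sum_j\sigma(B_{z_j})\le C\Lambda\sigma(O).$$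
Integrate $\mu(E)\le C\Lambda\sigma(O)$ against $2\lambda\,d\lambda$. $\square$

Applying Lemma 4.2 to $h=|g|$ and then Lemma 4.1 gives one half of the geometric description of Carleson measures.

**Lemma 4.3.** If $\mu(T(\zeta,r))\le\Lambda r^n$ for all $\zeta\in\partial\Omega$, $r>0$, then $\mu$ is a Carleson measure with constant at most $C\Lambda$. In particular $dV$ is a Carleson measure.

For $dV$: $|T(\zeta,r)|\le Cr^{n+1}\le Cr^n$ for $r\le1$, and $|T(\zeta,r)|\le C\le Cr^n$ for $r>1$.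

## 5. Flat, zero-free test functions

The converse of Lemma 4.3, and later the implication (a)⇒(b), need holomorphic functions concentrated on a ball $B(\zeta_0,r)$. We ask for two more things: that they have no zeros, and that they decay slowly. Fix $m$ with
$$n<2m<n+1.\tag{5.1}$$

**Lemma 5.1.** For $\zeta_0\in\partial\Omega$, $0<r\le1$, there is $g=g_{\zeta_0,r}\in C(\overline\Omega)$, holomorphic and zero-free in $\Omega$, with $g$ and $1/g$ bounded and, with uniform constants,
$$|g(z)|\approx r^{m-n/2}\big(r+D(z,\zeta_0)\big)^{-m}\ (z\in\overline\Omega),\qquad\|g\|_{H^2}\le C.\tag{5.2}$$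

**Proof.** The natural candidate $(r+\Phi(\zeta_0,z))^{-m}$ is holomorphic only near $\zeta_0$. We correct its logarithm by solving a $\bar\partial$-equation, which keeps it zero-free. For $|z-\zeta_0|\le\varepsilon_0/2$, $\Phi(\zeta_0,\cdot)$ is a polynomial, and $\mathrm{Re}\,\Phi(\zeta_0,\cdot)\ge0$ on $\overline\Omega$, so $\log(r+\Phi)$ is smooth on $\overline\Omega$. Let $\chi_1(z)=\chi(2|z-\zeta_0|/\varepsilon_0)$, which is $1$ for $|z-\zeta_0|\le\varepsilon_0/4$ and $0$ for $|z-\zeta_0|\ge\varepsilon_0/2$. The form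
$$\alpha=\bar\partial\big(\chi_1\log(r+\Phi(\zeta_0,\cdot))\big)=\bar\partial\chi_1\cdot\log(r+\Phi(\zeta_0,\cdot))$$
is $\bar\partial$-closed and in $C^\infty(\overline\Omega)$. It is bounded uniformly in $\zeta_0,r$, since $c\le|r+\Phi|\le C$ on $\overline\Omega\cap\operatorname{supp}\bar\partial\chi_1$ by (3.2). Take $v$ from [R2] and put
$$g=r^{m-n/2}\exp\big(-m(\chi_1\log(r+\Phi(\zeta_0,\cdot))-v)\big).$$
The exponent is holomorphic in $\Omega$ and continuous on $\overline\Omega$. Since $\mathrm{Re}\,\Phi\ge0$, $|r+\Phi|\approx r+|\Phi|\approx r+D$. Where $\chi_1\ne1$ we have $r+D\approx1\approx|r+\Phi|$. So the first part of (5.2) holds. Further, by $\|g\|_{H^2}\approx\|g\|_{L^2(\partial\Omega)}$ and a sum over shells,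
$$\int|g|^2d\sigma\le Cr^{2m-n}\sum_{k\ge0}(2^kr)^{-2m}(2^kr)^n=C\sum_{k\ge0}2^{k(n-2m)}\le C,$$
because $2m>n$. $\square$

**Corollary 5.2.** If $\int|g|^2d\mu\le N\|g\|^2_{H^2}$ for all $g\in H^2(\Omega)$, then $\mu(T(\zeta,r))\le CNr^n$ for all $\zeta\in\partial\Omega$, $r>0$.

For $r\le1$ use $g_{\zeta,r}$: on $T(\zeta,r)$, $|g|^2\ge cr^{2m-n}(2r)^{-2m}=cr^{-n}$. For $r>1$ use $g\equiv1$.

## 6. Construction of $K$ by weighted integral formulas

Fix $z\in\partial\Omega$; forms and operators are in $\zeta\in\Omega$. We want an $(n,n-1)$-form $K$ whose $\bar\partial$ is, up to sign, a kernel that depends holomorphically on $z$ near $\zeta$.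

**Step 1. The operator $\nabla$.** Let $\delta$ be contraction with the vector field $\sum(\zeta_j-z_j)\partial/\partial\zeta_j$, and let $\nabla=\delta-\bar\partial$, an antiderivation. Since $\delta^2=\bar\partial^2=0$, $\nabla^2=-(\delta\bar\partial+\bar\partial\delta)$. The anticommutator is a derivation. It kills functions, $d\bar\zeta_j$, and $d\zeta_j$ (because $\bar\partial(\zeta_j-z_j)=0$), hence it is zero. So $\nabla^2=0$.

**Step 2. A weight and a Cauchy-type form.** Let
$$q=\sum q_j(\zeta,z)\,d\zeta_j,\qquad Q=\frac q{-\rho(\zeta)},\qquad s=-\sum q_j(z,\zeta)\,d\zeta_j.$$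
Note that the variables are exchanged in $s$. Since $\delta q=\langle q(\zeta,z),\zeta-z\rangle=\Phi(\zeta,z)+\rho(\zeta)$,
$$1+\nabla Q=a-\bar\partial Q,\qquad a=\frac{\Phi(\zeta,z)}{-\rho(\zeta)}\ne0.$$
Since $\rho(z)=0$, $\delta s=\langle q(z,\zeta),z-\zeta\rangle=\Phi(z,\zeta)$, which is nonzero by (3.2). Now put
$$\mathfrak g=(1+\nabla Q)^{-1}=\sum_{k=0}^n\frac{(\bar\partial Q)^k}{a^{k+1}},\qquad w=s\wedge(\nabla s)^{-1}=s\wedge\sum_{k\ge0}\frac{(\bar\partial s)^k}{(\delta s)^{k+1}}.$$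

**Step 3. The equation for $K$.** If $A$ is an even invertible form with $\nabla A=0$, then $0=\nabla(AA^{-1})=A\wedge\nabla(A^{-1})$, so $\nabla(A^{-1})=0$. Apply this to $A=1+\nabla Q$ and to $A=\nabla s$. We get $\nabla\mathfrak g=0$, $\nabla w=\nabla s\wedge(\nabla s)^{-1}=1$, and
$$\nabla(w\wedge\mathfrak g)=\nabla w\wedge\mathfrak g-w\wedge\nabla\mathfrak g=\mathfrak g.$$
All components of $w\wedge\mathfrak g$ have bidegree $(p+1,p)$. The operator $\delta$ lowers the first degree, so the $(n,n)$ part of $\nabla(w\wedge\mathfrak g)$ comes only from $-\bar\partial$ applied to the $(n,n-1)$ part. With $K=(w\wedge\mathfrak g)_{n,n-1}$ and $\mathsf P=\mathfrak g_{n,n}$,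
$$\bar\partial_\zeta K(\zeta,z)=-\mathsf P(\zeta,z),\qquad\zeta\in\Omega,\ z\in\partial\Omega.\tag{6.1}$$

**Step 4. Explicit form.** We have $\bar\partial Q=\frac{\bar\partial q}{-\rho}+\frac{\bar\partial\rho\wedge q}{\rho^2}$ and $(\bar\partial\rho\wedge q)^2=0$. Raising to the power $k$ and multiplying by $a^{-k-1}=(-\rho)^{k+1}\Phi^{-k-1}$,
$$\frac{(\bar\partial Q)^k}{a^{k+1}}=\Phi(\zeta,z)^{-1-k}\Big[(-\rho)(\bar\partial q)^k+k\,\bar\partial\rho\wedge q\wedge(\bar\partial q)^{k-1}\Big].\tag{6.2}$$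
If $|\zeta-z|<\varepsilon_0/2$, then $q(z,\zeta)=q^L(z,\zeta)$ is a polynomial in $\zeta$, so $\bar\partial s=0$, $w=s/\Phi(z,\zeta)$, and
$$K=\frac{s\wedge\big[(-\rho)(\bar\partial q)^{n-1}+(n-1)\,\bar\partial\rho\wedge q\wedge(\bar\partial q)^{n-2}\big]}{\Phi(z,\zeta)\,\Phi(\zeta,z)^n}.\tag{6.3}$$
In the disc with $\rho=|\zeta|^2-1$ we have $q^L=\bar\zeta$, $\Phi(\zeta,z)=1-\bar\zeta z$ and $s=-\bar z\,d\zeta$, where no cut-off is needed. So (6.3) is (1.1) and (6.2) with $k=1$ gives (1.2).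

**Step 5. Size of $K$.** Write $D=D(\zeta,z)$ and $\rho=\rho(\zeta)$, so $D\ge-\rho$. For every $(0,1)$-form $\omega$,
$$|\omega\wedge K|\le C\Big\{\frac{|\omega|(-\rho)}{D^{n+1}}+\frac{|\omega\wedge\bar\partial\rho|}{D^{n+1/2}}\Big\}\le C\Big(|\omega|+(-\rho)^{-1/2}|\omega\wedge\bar\partial\rho|\Big)\frac{(-\rho)^{1/2}}{D^{n+1/2}},\tag{6.4}$$
$$|\bar\partial\rho\wedge K|\le C(-\rho)D^{-n-1}.\tag{6.5}$$
For $|\zeta-z|<\varepsilon_0/2$ both $\Phi(\zeta,z)$ and $\Phi(z,\zeta)$ have modulus $\approx D$. The first term of (6.3) gives the first term of (6.4). In the second term $\omega$ meets $\bar\partial\rho$, and moreover $s+q=\sum(q_j(\zeta,z)-q_j(z,\zeta))d\zeta_j=O(|\zeta-z|)$, so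
$$|s\wedge q|=|(s+q)\wedge q|\le C|\zeta-z|\le CD^{1/2}.$$
This gives the second term. For $|\zeta-z|\ge\varepsilon_0/2$ we have $D\approx1$, all forms are bounded, and by (6.2) every term of $K$ contains $-\rho$ or $\bar\partial\rho$ as a factor. The second inequality in (6.4) uses $-\rho\le D$. For (6.5), every term of $K$ containing $\bar\partial\rho$ is killed.

It is essential that $\omega\wedge K$ is estimated and not $K$ alone. From $|K|\le CD^{-n-1/2}$ one would get $|\omega\wedge K|\le C|\omega|D^{-n-1/2}$. This is the right side of (6.4) with $(-\rho)^{-1/2}|\omega|$ in place of the bracket, and it would require $(-\rho)^{-1/2}|\bar\partial F|\,dV$ to be a Carleson measure. The hypothesis places the weight $(-\rho)^{-1/2}$ only on $|\bar\partial F\wedge\bar\partial\rho|$.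

## 7. The form $\Theta$: bounds inside, limit at the boundary

Let $\varphi\in L^2(\partial\Omega)$ with $\int h\varphi\,d\sigma=0$ for all $h\in H^2(\Omega)$, and put
$$\Theta(\zeta)=\int_{\partial\Omega}\varphi(z)K(\zeta,z)\,d\sigma(z),\qquad p(\zeta)=\int_{\partial\Omega}\varphi(z)\mathsf P(\zeta,z)\,d\sigma(z).$$
For $\zeta$ in a compact subset of $\Omega$ the denominators are bounded below, so both are smooth in $\Omega$. By (6.1), $\bar\partial\Theta=-p$.

**Step 1. $|p|\le C\|\varphi\|_{L^2}$ on $\Omega$.** This replaces the exact vanishing of $p$ in the disc. Use (6.2) with $k=n$ to define $\mathsf P(\zeta,z)=\varpi(\zeta,z)\,dV(\zeta)$ for all $z\in\overline\Omega$. For fixed $\zeta\in\Omega$, $\varpi(\zeta,\cdot)\in C^\infty(\overline\Omega)$ by (3.2). It is holomorphic in $z$ for $|z-\zeta|<\varepsilon_0/2$, because there $q$, $\bar\partial_\zeta q$ and $\Phi$ are polynomials in $z$. For $|z-\zeta|\ge\varepsilon_0/2$ we have $|\bar\partial_z\varpi|\le C$,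 uniformly in $\zeta$, since $|\Phi|\ge c$. By [R2] there is $v_\zeta\in C(\overline\Omega)$ with $\bar\partial v_\zeta=\bar\partial_z\varpi(\zeta,\cdot)$ and $\|v_\zeta\|_\infty\le C$. Then $\varpi(\zeta,\cdot)-v_\zeta$ is holomorphic in $\Omega$ and continuous on $\overline\Omega$, hence in $H^2(\Omega)$, and
$$\int\varphi\,\varpi(\zeta,\cdot)\,d\sigma=\int\varphi\,v_\zeta\,d\sigma=O(\|\varphi\|_{L^2}).$$

**Step 2. Carleson measures control $\Theta$.** By (6.4), for any $(0,1)$-form $\omega$,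
$$|\omega\wedge\Theta|\le C\big(|\omega|+(-\rho)^{-1/2}|\omega\wedge\bar\partial\rho|\big)\,k\varphi,\qquad k\varphi(\zeta)=\int|\varphi(z)|\frac{(-\rho(\zeta))^{1/2}}{D(\zeta,z)^{n+1/2}}d\sigma(z),\tag{7.1}$$
and $k\varphi$ is continuous on $\Omega$. Let $D(\zeta,\zeta_0)<\alpha(-\rho(\zeta))$ with $\zeta_0\in\partial\Omega$. By (3.4), $d(\zeta_0,z)\le C(D(\zeta_0,\zeta)+D(\zeta,z))\le CD(\zeta,z)$, so $D(\zeta,z)\ge c(-\rho(\zeta)+d(\zeta_0,z))$. Now (3.7) with $\kappa=\frac12$, $s=-\rho(\zeta)$ gives $k\varphi(\zeta)\le C\mathcal M\varphi(\zeta_0)$. Thus $N_\alpha(k\varphi)\le C\mathcal M\varphi$. If $N(F)<\infty$, Corollary 5.2 bounds $\mu_F$ on tents, and Lemma 4.2 with $h=k\varphi$ gives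
$$\int_\Omega(k\varphi)^2d\mu_F\le CN(F)\|\varphi\|^2_{L^2}.\tag{7.2}$$
This is the replacement for the holomorphy of $k$ in (1.3).

**Step 3. Reduction of the boundary limit to a computation.** Write $\bar\partial\rho\wedge\Theta=\vartheta\,dV$, so $\vartheta(\zeta)=\int\varphi(z)k_0(\zeta,z)\,d\sigma(z)$ with $|k_0|\le C(-\rho)D^{-n-1}$ by (6.5). We claim
$$\vartheta_t\to-(2\pi i)^n|\nabla\rho|\,\varphi\quad\text{in }L^2(\partial\Omega)\text{ as }t\to0^+.\tag{7.3}$$
By (3.6), $|k_0(\zeta-t\nu,z)|\le Ct(t+d(\zeta,z))^{-n-1}$, so (3.7) with $\kappa=1$ gives $|\vartheta_t|\le C\mathcal M\varphi\in L^2$. Let $\zeta$ be a Lebesgue point and $A(r)$ the mean of $|\varphi-\varphi(\zeta)|$ over $B(\zeta,r)$, which is bounded in $r$ and tends to $0$ as $r\to0$. The first inequality in (3.7) for $\varphi-\varphi(\zeta)$ yields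
$$\int|\varphi(z)-\varphi(\zeta)||k_0(\zeta-t\nu,z)|\,d\sigma(z)\le C\sum_{k\ge0}2^{-k}A(2^kt)\to0 .$$
By dominated convergence (7.3) follows if, for each fixed $\zeta_0\in\partial\Omega$,
$$\lim_{t\to0}\int_{\partial\Omega}k_0(\zeta_0-t\nu,z)\,d\sigma(z)=-(2\pi i)^n|\nabla\rho(\zeta_0)|.\tag{7.4}$$

**Step 4. Rescaling.** The construction is invariant under translations and unitary maps. So let $\zeta_0=0$, $\rho_j(0)=0$ for $j<n$, $\rho_n(0)=\beta>0$. Then $\nu=e_n$, $|\nabla\rho(0)|=2\beta$ and $\zeta=-te_n$. The part of the integral over $\{|z|\ge\eta_0\}$ is $O(t)$. On $|z|<\eta_0$ parametrize $\partial\Omega$ by $z=(z',x_n(z',y)+iy)$ with $z'=\sqrt t\,\xi$, $y=t\eta$. Then $d\sigma=t^n\jmath\,dV(\xi)\,d\eta$ with $\jmath$ bounded and $\jmath\to1$ for fixed $(\xi,\eta)$. By (3.5) and (3.6), $t^n|k_0|\le Ct^{n+1}(t+t|\xi|^2+t|\eta|)^{-n-1}=C(1+|\xi|^2+|\eta|)^{-n-1}$, which is integrable on $\mathbb C^{n-1}\times\mathbb R$: integrating in $\eta$ leaves $(1+|\xi|^2)^{-n}$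 in $2n-2$ real dimensions. So it suffices to find the pointwise limit of $t^nk_0$ for fixed $(\xi,\eta)$.

**Step 5. The pointwise limit.** Let $L(\xi)=\sum_{j,k<n}\rho_{j\bar k}(0)\xi_j\bar\xi_k$ and $R(\xi)=\sum_{j,k<n}\rho_{jk}(0)\xi_j\xi_k$. The terms of order $t$ in $\rho(z)=0$ give $2\beta x_n/t+\mathrm{Re}\,R+L\to0$, so $x_n/t\to x^*=-\frac1{2\beta}(\mathrm{Re}\,R+L)$. Put $\omega=\beta(x^*+i\eta)+\frac12R$. Then $\mathrm{Re}\,\omega=-\frac12L$.

For $\Phi(\zeta,z)$: $-\rho(\zeta)=2\beta t+O(t^2)$, $\rho_j(\zeta)=O(t)$ for $j<n$ while $\zeta_j-z_j=O(\sqrt t)$, and $\zeta_n-z_n=-t(1+x^*+i\eta)+o(t)$. So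
$$\Phi(\zeta,z)/t\to2\beta-\beta(1+x^*+i\eta)-\tfrac12R=\beta-\omega.$$
For $\Phi(z,\zeta)=\langle q^L(z,\zeta),z-\zeta\rangle$: $\rho_j(z)=\sqrt t\sum_{k<n}(\rho_{jk}\xi_k+\rho_{j\bar k}\bar\xi_k)+O(t)$ for $j<n$, with coefficients taken at $0$. So
$$\Phi(z,\zeta)/t\to(R+L)+\beta(1+x^*+i\eta)-\tfrac12R=\beta+\omega+L=\beta-\bar\omega,$$
where the last equality is $\omega+\bar\omega=-L$. By (6.3), in which the second term is killed by $\bar\partial\rho$,
$$\bar\partial\rho\wedge K=\frac{(-\rho)\,\bar\partial\rho\wedge s\wedge(\bar\partial q)^{n-1}}{\Phi(z,\zeta)\,\Phi(\zeta,z)^n}.$$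
As $\zeta,z\to0$, $s\to-\partial\rho(0)$ and $\bar\partial q\to\bar\partial\partial\rho(0)=\sum\rho_{j\bar k}(0)\,d\bar\zeta_k\wedge d\zeta_j$. Diagonalizing $L$ by a unitary map in $\xi$ and using $d\bar\zeta_j\wedge d\zeta_j=2i\,dx_j\wedge dy_j$,
$$\bar\partial\rho\wedge s\wedge(\bar\partial q)^{n-1}\to-\bar\partial\rho\wedge\partial\rho\wedge(\bar\partial\partial\rho)^{n-1}(0)=-(n-1)!\,(2i)^n\beta^2\det L\;dV.$$

**Step 6. The integral.** Let $\tau=\mathrm{Im}\,\omega=\beta\eta+\frac12\mathrm{Im}\,R(\xi)$, so $d\eta=d\tau/\beta$. Then $\beta-\omega=\beta+\frac L2-i\tau$ and $\beta-\bar\omega=\beta+\frac L2+i\tau$, and the limit in (7.4) equals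
$$2\beta\cdot\big(-(n-1)!(2i)^n\beta^2\det L\big)\cdot\frac1\beta\int_{\mathbb C^{n-1}}\int_{\mathbb R}\frac{d\tau}{(\beta+\frac L2+i\tau)(\beta+\frac L2-i\tau)^n}\,dV(\xi).$$
With $A=\beta+\frac L2$, the only pole in the upper half plane is $\tau=iA$, with residue $\frac1{i(2A)^n}$. So the inner integral is $2\pi(2\beta+L(\xi))^{-n}$. The substitution $\xi\mapsto L^{1/2}\xi$ has Jacobian $\det L$; scaling by $\sqrt{2\beta}$ and polar coordinates then give, for $n\ge2$,
$$\int_{\mathbb C^{n-1}}(2\beta+L)^{-n}dV=\frac1{2\beta\det L}\int_{\mathbb C^{n-1}}(1+|\xi|^2)^{-n}dV=\frac1{2\beta\det L}\cdot\frac{\pi^{n-1}}{(n-2)!}\int_0^\infty\frac{u^{n-2}\,du}{(1+u)^n}=\frac1{2\beta\det L}\cdot\frac{\pi^{n-1}}{(n-1)!},$$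
the last $u$-integral being $\frac1{n-1}$. The product is $-(2i)^n\cdot2\beta^2\cdot2\pi\cdot\frac{\pi^{n-1}}{2\beta}=-(2\pi i)^n\cdot2\beta$, which is (7.4). For $n=1$ the $\xi$-integral is absent, $\det L=1$, and the same product results. $\square$

## 8. A Carleson extension makes the Hankel operator bounded: (d)⇒(a)

Let $f=f_1+f_2$ as in the Conjecture and let $F=\widetilde{f_2}$ be the extension. Clearly $\|H_{f_1}g\|\le C\|f_1\|_\infty\|g\|_{H^2}$. Since $\|F_t\|_{L^2(\partial\Omega)}$ is bounded for small $t$ and $F$ is continuous in $\Omega$, $F\in L^2(\Omega)$. By hypothesis $N(F)<\infty$. We show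
$$\|H_{f_2}g\|_{L^2(\partial\Omega)}\le C\big(N(F)+\|F\|_{L^2(\Omega)}\big)\|g\|_{H^2}\quad\text{for bounded holomorphic }g.\tag{8.1}$$

**Step 1. Stokes' theorem with a cut-off.** Let $U=Fg\in C^1(\Omega)$, so $\bar\partial U=g\,\bar\partial F$. Since $F_t\to f_2$ in $L^2$ and $g_t\to g$ boundedly a.e.,
$$U_t-f_2g=(F_t-f_2)g_t+f_2(g_t-g)\to0\quad\text{in }L^2(\partial\Omega).$$
Let $\lambda\in C^\infty(\mathbb R)$, $0\le\lambda\le1$, $\lambda=0$ on $(-\infty,1]$, $\lambda=1$ on $[2,\infty)$, and $\lambda_\varepsilon=\lambda(-\rho/\varepsilon)$. With $\varphi$ and $\Theta$ as in Section 7, $\lambda_\varepsilon U\Theta$ is a compactly supported $C^1$ form of bidegree $(n,n-1)$. Since $\bar\partial\lambda_\varepsilon=-\varepsilon^{-1}\lambda'(-\rho/\varepsilon)\bar\partial\rho$ and $\bar\partial\Theta=-p$,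
$$0=\int_\Omega\lambda_\varepsilon\,g\,\bar\partial F\wedge\Theta-\int_\Omega\lambda_\varepsilon Up-\int_\Omega U\,\varepsilon^{-1}\lambda'(-\rho/\varepsilon)\,\vartheta\,dV.\tag{8.2}$$

**Step 2. The boundary term.** In the last integral write $dV=J\,d\sigma\,dt$. The weight $\varepsilon^{-1}\lambda'(-\rho(\zeta-t\nu)/\varepsilon)J$ is $O(1/\varepsilon)$ and supported in $t\le C\varepsilon$. Its $t$-integral tends to $1/|\nabla\rho(\zeta)|$ uniformly, since $-\rho(\zeta-t\nu)=|\nabla\rho(\zeta)|t+O(t^2)$ and $\int\lambda'=1$. By Step 1 and (7.3), $U_t\vartheta_t\to-(2\pi i)^n|\nabla\rho|f_2g\varphi$ in $L^1(\partial\Omega)$. So the last term of (8.2), with its sign, tends to $(2\pi i)^n\int f_2g\varphi\,d\sigma$.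

**Step 3. The interior terms.** By (7.1) with $\omega=\bar\partial F$, the Cauchy–Schwarz inequality and (7.2),
$$\int_\Omega|g||\bar\partial F\wedge\Theta|\le C\int|g|\,k\varphi\,d\mu_F\le C\|g\|_{L^2(\mu_F)}\|k\varphi\|_{L^2(\mu_F)}\le CN(F)\|g\|_{H^2}\|\varphi\|_{L^2}.$$
By Step 1 of Section 7 and Lemma 4.3 for $dV$,
$$\int_\Omega|Up|\le C\|\varphi\|_{L^2}\|F\|_{L^2(\Omega)}\|g\|_{L^2(\Omega)}\le C\|F\|_{L^2(\Omega)}\|g\|_{H^2}\|\varphi\|_{L^2}.$$
So the first two terms of (8.2) converge by dominated convergence, and in the limit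
$$\Big|\int f_2g\,\varphi\,d\sigma\Big|\le C\big(N(F)+\|F\|_{L^2(\Omega)}\big)\|g\|_{H^2}\|\varphi\|_{L^2}.$$

**Step 4. Duality.** If $\psi\in L^2(\partial\Omega)$ is orthogonal to $H^2(\Omega)$, then $\varphi=\bar\psi$ annihilates $H^2(\Omega)$ in the sense of Section 7. Also $\|H_{f_2}g\|$ is the supremum of $|\int f_2g\,\bar\psi\,d\sigma|$ over such $\psi$ with $\|\psi\|\le1$. This gives (8.1), and (d)⇒(a). $\square$

## 9. Bounded Hankel operators have symbols of bounded mean oscillation: (a)⇒(b)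

The plan is to test $H_f$ on a function $g$ concentrated on a ball $B$, divide by $g$, and obtain control of $f$ minus an $H^2$ function on $B$. The rest is a comparison of this $H^2$ function with a constant, which needs the regularity of the Szegő kernel.

**Lemma 9.1.** There is a function $S(\zeta,w)$, continuous on $\partial\Omega\times\partial\Omega$ off the diagonal, such that if $v\in L^2(\partial\Omega)$ vanishes a.e. on an open set $V\subset\partial\Omega$, then
$$Pv(\zeta)=\int S(\zeta,w)v(w)\,d\sigma(w)\quad\text{for a.e. }\zeta\in V.\tag{9.1}$$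
Moreover there is $\kappa=2^{k_1}\ge1$ such that if $d(\zeta,\zeta_0)<r$ and $d(w,\zeta_0)\ge\kappa r$, then
$$|S(\zeta,w)-S(\zeta_0,w)|\le C\Big(\frac r{d(\zeta_0,w)}\Big)^{1/2}d(\zeta_0,w)^{-n}.\tag{9.2}$$

**Proof for $n\ge2$.** Here $S$ is the Szegő kernel. For (9.1) let $z\to\zeta\in V$ along the normal in $Pv(z)=\int S(z,w)v(w)\,d\sigma(w)$: $S(z,w)$ is bounded and continuous for $z$ near $\zeta$ and $w\notin V$, and the left side tends to $Pv(\zeta)$ a.e. by [R1].

For (9.2) write $d_0=d(\zeta_0,w)$. Let $\delta>0$ be such that the representation in [R3] holds for $|z-w|<\delta$ near $\partial\Omega\times\partial\Omega$. Extend $F,G,\psi$ smoothly to a full neighborhood of the boundary diagonal in $\mathbb C^n\times\mathbb C^n$ and take $\delta$ small, so that Taylor expansions along Euclidean segments are available. Since $r\le d_0/\kappa$, $|\zeta-\zeta_0|\le r^{1/2}\le C\kappa^{-1/2}<\delta/8$ for $\kappa$ large.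

**Case A: $|\zeta_0-w|\ge\delta/2$.** The points $\zeta,\zeta_0$ are joined by a path in $\partial\Omega$ of length at most $C|\zeta-\zeta_0|$ on which, for $\kappa$ large, the distance to $w$ is at least $\delta/8$. On $\{|z-w|\ge\delta/8\}\cap(\partial\Omega\times\partial\Omega)$ the kernel is smooth. So the difference is at most $C|\zeta-\zeta_0|\le Cr^{1/2}\le C(r/d_0)^{1/2}d_0^{-n}$, because $d_0\le C$.

**Case B: $|\zeta_0-w|<\delta/2$.** We first compare $\psi$ with $d$. Differentiating $\psi(z,z)=-\rho(z)$ and using that $\bar\partial_z\psi$ and $\partial_w\psi$ vanish on the diagonal, we get $d_z\psi(z,w)=-\partial\rho(w)+O(|z-w|)$ for $w\in\partial\Omega$. Since $\psi(w,w)=0$ there, for $z,w\in\partial\Omega$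
$$\psi(z,w)=-\langle\partial\rho(w),z-w\rangle+O(|z-w|^2),\qquad\mathrm{Re}\langle\partial\rho(w),z-w\rangle=O(|z-w|^2).$$
Together with $\mathrm{Re}\,\psi\ge c|z-w|^2$ this gives $|\psi(z,w)|\approx d(z,w)$, as in Step 2 of Section 3. Next integrate $d_z\psi(\cdot,w)$ over the segment from $\zeta_0$ to $\zeta$, and replace $\partial\rho(w)$ by $\partial\rho(\zeta_0)+O(|\zeta_0-w|)$:
$$|\psi(\zeta,w)-\psi(\zeta_0,w)|\le|\langle\partial\rho(\zeta_0),\zeta-\zeta_0\rangle|+C|\zeta-\zeta_0|\big(|\zeta-w|+|\zeta_0-w|\big)\le C(r+r^{1/2}d_0^{1/2})\le Cr^{1/2}d_0^{1/2}.$$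
Here $|\langle\partial\rho(\zeta_0),\zeta-\zeta_0\rangle|\le|\mathrm{Im}\langle\partial\rho(\zeta_0),\zeta-\zeta_0\rangle|+O(|\zeta-\zeta_0|^2)\le Cr$, $|\zeta-\zeta_0|\le r^{1/2}$ and $|\zeta_0-w|\le d_0^{1/2}$. Let $a=\psi(\zeta,w)$ and $b=\psi(\zeta_0,w)$. For $\kappa$ large, $|a-b|\le C\kappa^{-1/2}d_0\le\frac12|b|$, so $|a|\approx|b|\approx d_0$, and
$$|a^{-n}-b^{-n}|=\Big|(b-a)\sum_{j=1}^na^{-j}b^{-(n+1-j)}\Big|\le C\Big(\frac r{d_0}\Big)^{1/2}d_0^{-n},\qquad|\log a-\log b|\le\frac{2|a-b|}{|b|}\le C\Big(\frac r{d_0}\Big)^{1/2}.$$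
The second estimate integrates $1/z$ over the segment from $b$ to $a$, which stays in $\{\mathrm{Re}\,z>0,\ |z|\ge|b|/2\}$. The functions $F,G$ vary by $O(r^{1/2})$. Hence the difference in (9.2) is at most
$$C\Big(\frac r{d_0}\Big)^{1/2}d_0^{-n}+Cr^{1/2}d_0^{-n}+C\Big(\frac r{d_0}\Big)^{1/2}+Cr^{1/2}(1+|\log d_0|),$$
and since $d_0\le C$ and $d_0^{n+1/2}(1+|\log d_0|)\le C$, each term is at most $C(r/d_0)^{1/2}d_0^{-n}$.

**Proof for $n=1$.** By [R3], $P=\mathcal C-P\mathcal A$, and $P\mathcal A$ has a $C^\infty$ kernel $e(\zeta,w)$, obtained by applying $P$ to the kernel of $\mathcal A$ in the first variable. So (9.1) holds with $S(\zeta,w)=\frac{\mathsf T(w)}{2\pi i(w-\zeta)}-e(\zeta,w)$. For $n=1$, $d(\zeta,w)\approx|\zeta-w|$ by (3.5). For $\kappa$ large the left side of (9.2) is therefore at most $C|\zeta-\zeta_0|\,|w-\zeta|^{-1}|w-\zeta_0|^{-1}+C|\zeta-\zeta_0|\le Crd_0^{-2}\le C(r/d_0)^{1/2}d_0^{-1}$. $\square$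

**Step 1. Testing.** Let $H_f$ be bounded and $u=f-Pf$. Then $Pu=0$. For bounded holomorphic $g$, $g\,Pf\in H^2(\Omega)$, so $H_ug=H_fg$. Also $\|u\|_{L^2}=\|H_f1\|\le C\|H_f\|$. Fix $B=B(\zeta_0,r)$, $r\le1$, and $g=g_{\zeta_0,r}$ from Lemma 5.1. Let $h=P(ug)/g$. As $1/g$ is bounded and holomorphic, $h\in H^2(\Omega)$; this is why $g$ has no zeros. Put $v=u-h\in L^2$. Then $vg=ug-P(ug)=H_ug=H_fg$, so $\|vg\|_{L^2}\le C\|H_f\|$. By (5.2), $|g|^2\ge cr^{-n}2^{-2mk}$ on $B(\zeta_0,2^kr)$, hence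
$$\int_{B(\zeta_0,2^kr)}|v|^2d\sigma\le C\,2^{2mk}r^n\|H_f\|^2\qquad(k\ge0).\tag{9.3}$$

**Step 2. Recovering $u$ from $v$.** Since $(I-P)h=0$ and $Pu=0$, $u=(I-P)u=(I-P)v$. Write $v=v_1+v_2$ with $v_1=v1_{B(\zeta_0,\kappa r)}$. By (9.3) with $k=0$ and $k=k_1$,
$$\int_B|v-Pv_1|^2d\sigma\le2\int_B|v|^2d\sigma+2\|v_1\|^2\le Cr^n\|H_f\|^2.$$
Let $c_0=\int S(\zeta_0,w)v_2(w)\,d\sigma(w)$, which is finite because $v_2=0$ near $\zeta_0$. By (9.1) with $V=B(\zeta_0,\kappa r)$, (9.2), and the shells $2^kr\le d(\zeta_0,w)<2^{k+1}r$, $k\ge k_1$, for a.e. $\zeta\in B$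
$$|Pv_2(\zeta)-c_0|\le C\sum_{k\ge k_1}2^{-k/2}(2^kr)^{-n}\int_{B(\zeta_0,2^{k+1}r)}|v|\,d\sigma.$$
By Cauchy–Schwarz and (9.3) the integral is at most $C(2^kr)^{n/2}2^{mk}r^{n/2}\|H_f\|$, so
$$|Pv_2(\zeta)-c_0|\le C\|H_f\|\sum_{k\ge k_1}2^{k(m-\frac n2-\frac12)}\le C\|H_f\|,\tag{9.4}$$
because $2m<n+1$.

This sum dictates the choice of test function. The first choice one would make is a normalized power with the decay of a normalized Szegő kernel, $|g|\approx r^{n/2}(r+D)^{-n}$, that is $m=n$ in (5.2). With $m=n$ the sum in (9.4) is $\sum2^{k(n-1)/2}$, which diverges for every $n\ge1$: the function $g$ is so small far from $B$ that (9.3) says too little there for (9.2) to compensate. The window (5.1) leaves $g$ just enough decay to be in $H^2$.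

**Step 3. Oscillation.** On $B$, $u+c_0=(v-Pv_1)-(Pv_2-c_0)$. The mean $u_B$ is the best constant, so $\sigma(B)^{-1}\int_B|u-u_B|^2\le\sigma(B)^{-1}\int_B|u+c_0|^2\le C\|H_f\|^2$. For $r>1$, $\sigma(B)\ge c$ and $\|u\|_{L^2}\le C\|H_f\|$ suffices. Hence
$$\|f-Pf\|_*+\|f-Pf\|_{L^2(\partial\Omega)}\le C\|H_f\|,\tag{9.5}$$
which gives (a)⇒(b). $\square$

## 10. Extending a $BMO$ function by a stopping-time sum: (c)⇒(e)

**Proposition 10.1.** Every $u\in BMO$ has an extension $F\in C^\infty(\Omega)$ with $F_t\to u$ in $L^2(\partial\Omega)$ and $N(F)+\|F\|_{L^2(\Omega)}\le C(\|u\|_*+\|u\|_{L^2})$.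

Given this, let $f=b+h$ with $b\in BMO$, $h\in H^2(\Omega)$, let $F_b$ extend $b$, and put $F=F_b+h$. Then $F\in C^\infty(\Omega)$, $F_t\to f$ in $L^2$ by [R1], and $\bar\partial F=\bar\partial F_b$, so (e) holds.

The first extension one would try in the disc is the harmonic one, and it fails. Let $u(e^{i\theta})=\sum_{j\ge1}j^{-1}e^{-i2^j\theta}$. To see that $u\in BMO$, let $I$ be an arc of length $h$, $2^{-N-1}<h\le2^{-N}$. The part $j\le N$ has derivative at most $\sum_{j\le N}2^j\le2^{N+1}$, so it oscillates by at most $2$ on $I$. For the part $j>N$,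
$$\int_I\Big|\sum_{j>N}j^{-1}e^{-i2^j\theta}\Big|^2d\theta\le h\sum_jj^{-2}+2\sum_{k>N}\sum_{N<j<k}\frac2{2^k-2^j}\le Ch+8\sum_{k>N}(k-N-1)2^{-k}\le Ch,$$
since $2^k-2^j\ge2^{k-1}$ and the last sum equals $2^{-N}<2h$. Balls of small radius are arcs, and for large balls the $L^2$ norm suffices, so $\|u\|_*<\infty$. The harmonic extension is $F=\sum j^{-1}\bar z^{2^j}$. Testing $\partial F/\partial\bar z$ against $e^{i(2^j-1)\theta}$ on circles,
$$\int_{1-2^{-j}\le|z|\le1-2^{-j-1}}\Big|\frac{\partial F}{\partial\bar z}\Big|dV\ge\int_{1-2^{-j}}^{1-2^{-j-1}}2\pi\frac{2^j}j\,r^{2^j}dr\ge2\pi\cdot\frac{2^j}j\cdot\frac14\cdot2^{-j-1}=\frac\pi{4j},$$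
because $(1-2^{-j})^{2^j}\ge\frac14$. The sum over $j$ diverges, so $|\bar\partial F|\,dV$ has infinite mass and is not a Carleson measure. The trouble is that $F$ changes a little at every scale. The remedy is to let the extension change only at those scales where the mean of $u$ has really moved, at the cost of reproducing $u$ only up to a bounded error, and then to iterate on the error.

### 10.1 Dyadic cubes and an adapted partition of unity

Write $X=\partial\Omega$. By [R4] there are $\theta\in(0,1)$, $a_0,\eta>0$, $C_1$ and, for each generation $k\in\mathbb Z$, open cubes $Q$ with centers $z_Q$ such that the following hold. Cubes of one generation are disjoint and cover $X$ a.e. If $k(R)\ge k(Q)$, then $R\subset Q$ or $R\cap Q=\emptyset$. For $Q$ of generation $k$, $B(z_Q,a_0\theta^k)\subset Q\subset B(z_Q,C_1\theta^k)$. And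
$$\sigma\{x\in Q:d(x,X\setminus Q)\le\tau\theta^k\}\le C_1\tau^\eta\sigma(Q),\qquad\tau>0,\tag{10.1}$$
with $d(x,\emptyset)=\infty$. On the circle one may think of dyadic arcs, $\theta=\frac12$, for which (10.1) holds with $\eta=1$.

We use only generations $k\ge k_0$, with $k_0$ fixed below, and let $\mathcal D$ be the set of these cubes. Then $\sigma(Q)\approx\theta^{kn}$. A cube is always understood together with its generation: "$Q\subset R$" means that $R$ is an ancestor of $Q$ or $R=Q$ (so $k(R)\le k(Q)$), and "strict" refers to different generations. Two cubes are disjoint or comparable in this sense. $Q_k(x)$ is the cube of generation $k$ containing $x$; for a.e. $x$ it exists for all $k\ge k_0$.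

**Step 1. The partition.** We need bumps over the cubes whose $\bar\partial$ is large only along $\bar\partial\rho$. For $Q$ of generation $k$ let $\ell_Q(z)=\mathrm{Im}\langle\partial\rho(z_Q),z_Q-z\rangle$, $N_Q(z)=|z-z_Q|^4+\ell_Q(z)^2$ and
$$\chi_Q^0(z)=\chi^{(1)}\big(N_Q(z)/(A\theta^{2k})\big)\,\chi^{(2)}\big(-\rho(z)/\theta^k\big),$$
with $\chi^{(1)},\chi^{(2)}\ge0$ smooth and bounded, $\chi^{(1)}=1$ on $[0,1]$ and $0$ on $[2,\infty)$, $\chi^{(2)}=1$ on $[\theta,1]$ and supported in $[\theta^2,\theta^{-1}]$. Fix $k_0$ with $\{0<-\rho\le\theta^{k_0-1}\}$ in the collar, and $s_1=\theta^{k_0}$.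

If $\theta^{k+1}\le-\rho(z)\le\theta^k$ with $k\ge k_0$, some $Q$ of generation $k$ meets $B(\pi(z),\theta^k)$, since these cubes cover a dense set. So $d(\pi(z),z_Q)\le C\theta^k$, and $N_Q(z)\le2D(z_Q,z)^2\le C\theta^{2k}$. Hence for $A$ large $\sum_Q\chi_Q^0\ge1$ on $\{0<-\rho\le s_1\}$. Put there $\chi_Q=\chi_Q^0/\sum_R\chi_R^0$ and $\mathcal A(z)=\{Q:\chi_Q(z)\ne0\}$.

**Step 2. Position.** If $Q\in\mathcal A(z)$ has generation $k$, then $\theta^{k+2}\le-\rho(z)\le\theta^{k-1}$, $|z-z_Q|^2\le C\theta^k$ and $|\ell_Q(z)|\le C\theta^k$. So $D(z,z_Q)\le C\theta^k$ and $z\in T(z_Q,C\theta^k)$. Therefore generations in $\mathcal A(z)$ differ by at most $3$. Since the balls $B(z_Q,a_0\theta^k)$ of one generation are disjoint, have measure $\approx\theta^{kn}$, and lie in a ball of radius $C\theta^k$, we get $\#\mathcal A(z)\le C$. By (3.4) there is $C_3$ such that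
$$\begin{aligned}&Q,R\in\mathcal A(z)\ \Rightarrow\ d(y,y')\le C_3\min(\theta^{k(Q)},\theta^{k(R)})\quad(y\in Q,\ y'\in R);\\&Q\in\mathcal A(x-t\nu(x)),\ R=Q_{k(Q)}(x)\ \Rightarrow\ d(y,y')\le C_3\theta^{k(Q)}\quad(y\in Q,\ y'\in R).\end{aligned}\tag{10.2}$$

**Step 3. Derivatives.** On $\operatorname{supp}\chi_Q^0$, $|\nabla N_Q|\le C(|z-z_Q|^3+|\ell_Q|)\le C\theta^k$. Since $\rho$ is real, $\bar\partial\ell_Q=\frac1{2i}\bar\partial\rho(z_Q)$, so $|\bar\partial\ell_Q\wedge\bar\partial\rho(z)|=\frac12|(\bar\partial\rho(z_Q)-\bar\partial\rho(z))\wedge\bar\partial\rho(z)|\le C|z-z_Q|$ and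
$$|\bar\partial N_Q\wedge\bar\partial\rho|\le C\big(|z-z_Q|^3+|\ell_Q||z-z_Q|\big)\le C\theta^{3k/2}.$$
Also $\bar\partial(\chi^{(2)}(-\rho/\theta^k))\wedge\bar\partial\rho=0$. Dividing by $A\theta^{2k}$, using the quotient rule with denominator at least $1$ and bounded overlap, and $\theta^k\approx-\rho$,
$$|\nabla\chi_Q|\le C(-\rho)^{-1},\qquad|\bar\partial\chi_Q\wedge\bar\partial\rho|\le C(-\rho)^{-1/2}.\tag{10.3}$$

### 10.2 One stopping-time step

Let $u\in BMO$, $\|u\|_*\le\gamma$, $\gamma>0$, and $\varepsilon=\gamma/2$. We shall construct $G\in C^\infty(\Omega)$ with a good bound for $N(G)$ and boundary function $b$ with $|u-b|\le\gamma/2$. Comparing with balls, $\int_Q|u-u_Q|^2\le C\gamma^2\sigma(Q)$ for $Q\in\mathcal D$. By (10.2), $|u_Q-u_R|\le C\gamma$ if $Q,R\in\mathcal A(z)$, since both cubes lie in a ball of comparable measure.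

**Step 1. Stopping cubes.** Let $\mathcal S\subset\mathcal D$ consist of all cubes of generation $k_0$ and, recursively, for each $S\in\mathcal S$ the maximal strict descendants $S'$ of $S$ with $|u_{S'}-u_S|>\varepsilon$. These are the *children* of $S$; they are disjoint. Two members of $\mathcal S$ are disjoint, or one is the other or an iterated child of it. Indeed, consider their chains of successive children starting from generation $k_0$. If the members intersect, the chains start at the same cube. As long as both continue, the next entries are intersecting children of the same cube, hence equal. So one chain is an initial segment of the other.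

For $Q\in\mathcal D$ let $S(Q)$ be the smallest member of $\mathcal S$ containing $Q$, and $m_Q=u_{S(Q)}$. Then $|u_Q-m_Q|\le\varepsilon$; otherwise $Q$ would lie in a child of $S(Q)$. Hence
$$|m_Q-m_R|\le C\gamma\quad\text{if }Q,R\in\mathcal A(z).\tag{10.4}$$

**Step 2. Stopping cubes are rare.** We claim
$$\sum_{S\in\mathcal S,\ S\subset R}\sigma(S)\le C\sigma(R),\qquad R\in\mathcal D.\tag{10.5}$$
The maximal $S_0\in\mathcal S$ with $S_0\subset R$ are disjoint, and by Step 1 every $S\in\mathcal S$ with $S\subset R$ is such an $S_0$ or an iterated child of one. Fix $S_0$, let $\mathcal S_0'=\{S_0\}$ and let $\mathcal S_j'$ be its $j$-th generation of children. Put $v_j=u_S$ on $S\in\mathcal S_j'$ and $v_j=u$ on $S_0\setminus\bigcup\mathcal S_j'$. Then $v_j=E(u|\mathcal F_j)$, where $\mathcal F_j$ is generated by the cubes of $\mathcal S_j'$ and the Borel subsets of $S_0\setminus\bigcup\mathcal S_j'$. These form an increasing sequence, because each $S\in\mathcal S_j'$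 is the union of its children and a Borel subset of $S_0\setminus\bigcup\mathcal S'_{j+1}$. On $S\in\mathcal S'_{j+1}$, $|v_{j+1}-v_j|>\varepsilon$. By orthogonality of martingale differences,
$$\varepsilon^2\sum_{j\ge0}\sum_{S\in\mathcal S_{j+1}'}\sigma(S)\le\sum_{j\ge0}\|v_{j+1}-v_j\|^2_{L^2(S_0)}\le\int_{S_0}|u-u_{S_0}|^2d\sigma\le C\gamma^2\sigma(S_0).$$
As $\varepsilon=\gamma/2$, adding $\sigma(S_0)$ and summing over the disjoint $S_0$ gives (10.5).

**Step 3. Definition of $G$.** Let $\lambda_0$ be smooth, $0\le\lambda_0\le1$, $\lambda_0=1$ on $[0,\frac12]$, $\lambda_0=0$ on $[\frac34,\infty)$, and put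
$$G=\lambda_0(-\rho/s_1)\sum_Qm_Q\chi_Q\in C^\infty(\Omega).$$

**Step 4. Where $G$ changes.** Near a point $z$ where all $S(Q)$, $Q\in\mathcal A(z)$, agree, the sum is stationary. To locate the other points, let
$$\mathcal T_1=\{Q:d(x,X\setminus S(Q))\le C_3\theta^{k(Q)}\ \text{for all }x\in Q\},\quad\mathcal T_2=\{Q:k(Q)-k(S(Q))\le2\},\quad\mathcal T=\mathcal T_1\cup\mathcal T_2.$$
We claim:
$$\begin{aligned}&\text{if }|k(Q)-k(R)|\le3,\ d(x,y)\le C_3\min(\theta^{k(Q)},\theta^{k(R)})\text{ for }x\in Q,\ y\in R,\\&\text{and }S(Q)\ne S(R),\text{ then }Q\in\mathcal T\text{ or }R\in\mathcal T.\end{aligned}\tag{10.6}$$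
If $R\subset S(Q)$ and $Q\subset S(R)$, minimality gives $S(R)\subset S(Q)\subset S(R)$, a contradiction. By symmetry assume $R\not\subset S(Q)=:S$. Either $R\cap S=\emptyset$, and then every $x\in Q$ has distance at most $C_3\theta^{k(Q)}$ to $R\subset X\setminus S$, so $Q\in\mathcal T_1$. Or $R$ is a strict ancestor of $S$, so $k(S)>k(R)\ge k(Q)-3$ and $Q\in\mathcal T_2$.

**Step 5. The cubes of $\mathcal T$ are rare.** We claim
$$\sum_{Q\in\mathcal T,\ Q\subset R}\sigma(Q)\le C\sigma(R),\qquad R\in\mathcal D.\tag{10.7}$$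
Consider first the $Q$ with $k(S(Q))\ge k(R)$; then $S=S(Q)\subset R$. For fixed $S$, the $Q\in\mathcal T_2$ with $S(Q)=S$ have one of three generations and contribute at most $3\sigma(S)$. The $Q\in\mathcal T_1$ with $S(Q)=S$ of generation $k(S)+j$ lie in $\{x\in S:d(x,X\setminus S)\le C_3\theta^j\theta^{k(S)}\}$ and by (10.1) contribute at most $C\theta^{j\eta}\sigma(S)$. Sum over $j$ and use (10.5).

If $k(S(Q))<k(R)$, then $R\subset S(Q)$. The $Q\in\mathcal T_2$ have generation at most $k(S(Q))+2\le k(R)+1$, so they contribute at most $2\sigma(R)$. For $Q\in\mathcal T_1$, $d(x,X\setminus R)\le d(x,X\setminus S(Q))\le C_3\theta^{k(Q)}$ on $Q$. So (10.1) for $R$ gives at most $C\sum_{k\ge k(R)}\theta^{(k-k(R))\eta}\sigma(R)\le C\sigma(R)$.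

**Step 6. Carleson bound for $G$.** Let $0<-\rho(z)<s_1$. Since $\chi_Q\ge0$, $\nabla\chi_Q(z)=0$ whenever $\chi_Q(z)=0$. As $\sum_Q\bar\partial\chi_Q=0$, for any $R\in\mathcal A(z)$
$$\bar\partial\sum_Qm_Q\chi_Q=\sum_{Q\in\mathcal A(z)}(m_Q-m_R)\,\bar\partial\chi_Q\quad\text{at }z.$$
This vanishes if $S(Q)$ is the same for all $Q\in\mathcal A(z)$. Otherwise, by (10.2) and (10.6), $\chi_Q(z)\ne0$ for some $Q\in\mathcal T$. Since $\bar\partial(\lambda_0(-\rho/s_1))\wedge\bar\partial\rho=0$, (10.3) and (10.4) give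
$$d\mu_G\le C\gamma\sum_{Q\in\mathcal T}1_{\{\chi_Q\ne0\}}(-\rho)^{-1}dV+C\Big(\sup_{\frac{s_1}2\le-\rho\le s_1}\Big|\sum_Qm_Q\chi_Q\Big|\Big)1_{\{\frac{s_1}2\le-\rho\le s_1\}}dV.\tag{10.8}$$
Now $\int_{\{\chi_Q\ne0\}}(-\rho)^{-1}dV\le C\theta^{-k}|T(z_Q,C\theta^k)|\le C\theta^{kn}\le C\sigma(Q)$. If $\{\chi_Q\ne0\}$ meets $T(\zeta_0,r)$ at $z$, then $\theta^{k(Q)+2}\le-\rho(z)<r$. By (3.4) there is a constant $C_5$ with $\theta^{k(Q)}\le C_5r$ and $Q\subset B(\zeta_0,C_5r)$. Let $k_r$ be the maximum of $k_0$ and the smallest integer $k$ with $\theta^k\le C_5r$. Then $k(Q)\ge k_r$ and $\theta^{k_r}\le C_5r$, so $Q$ lies in a cube $R$ of generation $k_r$ meeting $B(\zeta_0,C_5r)$. There are boundedly many such $R$: if $k_r>k_0$ then $\theta^{k_r}\ge\theta C_5r$ and we count disjoint balls, while if $k_r=k_0$ there are only boundedly many cubes in all. Each has $\sigma(R)\le C\theta^{k_rn}\le Cr^n$. By (10.7) the first measure in (10.8) has mass at most $C\gamma r^n$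 on $T(\zeta_0,r)$. The second measure charges $T(\zeta_0,r)$ only if $r>s_1/2$. So by Lemma 4.3
$$N(G)\le C\gamma+C\sup_{\frac{s_1}2\le-\rho\le s_1}\Big|\sum_Qm_Q\chi_Q\Big|.\tag{10.9}$$

**Step 7. Boundary values of $G$.** Let $C_4$ be such that $x\in B(z_Q,C_4\theta^{k(Q)})$ whenever $x\in Q$ or $Q\in\mathcal A(x-t\nu(x))$. Summing (10.5) and (10.7) over the cubes of generation $k_0$, using doubling and the Borel–Cantelli lemma, a.e. $x$ lies in finitely many $S\in\mathcal S$ and in finitely many balls $B(z_Q,C_4\theta^{k(Q)})$, $Q\in\mathcal T$. Let $x$ be such a point for which all $Q_k(x)$ exist, let $S_x$ be the smallest member of $\mathcal S$ containing $x$, and put $b(x)=u_{S_x}$.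

For $k\ge k(S_x)$ we have $S(Q_k(x))=S_x$. Indeed, $S_x$ is a member of $\mathcal S$ containing $Q_k(x)$, and $S(Q_k(x))$ is a member containing $x$. For small $t$ all $Q\in\mathcal A(x-t\nu(x))$ have large generation. If some such $Q$ had $S(Q)\ne S_x=S(R)$ with $R=Q_{k(Q)}(x)$, then the second line of (10.2) and (10.6) would give $Q\in\mathcal T$ or $R\in\mathcal T$. In either case $x$ would lie in the ball of radius $C_4\theta^{k(Q)}$ about the center of a cube of $\mathcal T$ of generation $k(Q)$, which is impossible for $t$ small. Hence $G_t(x)=b(x)$ for $t\le t(x)$, for a.e. $x$. Since $|m_Q|\le|u_Q|+\varepsilon$ and $Q\subset B(x,C\theta^{k(Q)})$ for $Q\in\mathcal A(x-t\nu(x))$,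
$$|G_t(x)|\le C(\mathcal Mu(x)+\gamma)\in L^2,\tag{10.10}$$
so $G_t\to b$ in $L^2(\partial\Omega)$ by dominated convergence. For $k\ge k(S_x)$, $|u_{Q_k(x)}-u_{S_x}|\le\varepsilon$. Letting $k\to\infty$, Lebesgue differentiation gives
$$|u-b|\le\gamma/2\ \text{ a.e.},\qquad\text{hence also }\|u-b\|_*\le\|u-b\|_\infty\le\gamma/2.\tag{10.11}$$

### 10.3 Iteration on the bounded error

If $\|u\|_*=0$, then $u$ is constant (take a ball equal to $X$) and $F=u$ works. Otherwise put $u^0=u$ and $\gamma_k=2^{-k}\|u\|_*$. Apply 10.2 to $u^k$ with $\gamma=\gamma_k$, obtaining coefficients $m_Q^k$ and functions $G^k,b^k$, and let $u^{k+1}=u^k-b^k$. By (10.11), $\|u^k\|_*\le\gamma_k$ for all $k$, and $\|u^k\|_\infty\le\gamma_k$ for $k\ge1$. For $k\ge1$ the $m_Q^k$ are means of $u^k$, so $|m_Q^k|\le\gamma_k$, $\|G^k\|_\infty\le\gamma_k$, $\|b^k\|_\infty\le\gamma_k$. All $G^k$ use the same partition $\{\chi_Q\}$, so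
$$F=\sum_kG^k=\lambda_0(-\rho/s_1)\sum_Q\Big(\sum_km_Q^k\Big)\chi_Q\in C^\infty(\Omega).$$
Since $u-\sum_{k\le K}b^k=u^{K+1}\to0$ uniformly, $\sum_kb^k=u$. As $G^k_t\to b^k$ in $L^2$ for each $k$, and the tails of $\sum G^k_t$ and $\sum b^k$ are at most $\sum_{k>K}\gamma_k$, $F_t\to u$ in $L^2(\partial\Omega)$.

By (10.9), $N(G^k)\le C\gamma_k$ for $k\ge1$. For $k=0$, $\{\chi_Q\ne0\}$ meets $\{\frac{s_1}2\le-\rho\le s_1\}$ only for $Q$ of bounded generation. For these $\sigma(Q)\ge c$, so $|m_Q^0|\le|u_Q|+\varepsilon\le C(\|u\|_{L^2}+\|u\|_*)$. As $\bar\partial F=\sum_k\bar\partial G^k$, $d\mu_F\le\sum_kd\mu_{G^k}$, and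
$$N(F)\le\sum_kN(G^k)\le C(\|u\|_*+\|u\|_{L^2}).$$
Finally $F$ is supported in the collar, and (10.10) for $G^0$ together with the sup bounds for $k\ge1$ gives $\|F\|_{L^2(\Omega)}\le C(\|u\|_*+\|u\|_{L^2})$. This proves Proposition 10.1. $\square$

## 11. The cycle of implications and the norm estimates

**Proof of the Theorem.** (a)⇒(b) is Section 9. (b)⇒(c) holds since $f=(f-Pf)+Pf$. (c)⇒(e) is Section 10. (e)⇒(d) holds with $f_1=0$, because $N(F)<\infty$ says that both measures of the Conjecture are Carleson measures. (d)⇒(a) is Section 8. The equivalence (a)⇔(d) is the Conjecture, which is therefore true.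

For the norms let $u=f-Pf$. By (9.5), $\|u\|_*+\|u\|_{L^2}\le C\|H_f\|$. Proposition 10.1 applied to $u$, with $h=Pf$, gives
$$\inf\{N(F)+\|F\|_{L^2(\Omega)}\}\le C(\|u\|_*+\|u\|_{L^2}).$$
Finally, let $h\in H^2(\Omega)$ and let $F$ be any extension of $f-h$ with $N(F)<\infty$. For bounded holomorphic $g$ we have $gh\in H^2(\Omega)$, so $H_fg=H_{f-h}g$. Then (8.1) with $f_2=f-h$ gives $\|H_f\|\le C(N(F)+\|F\|_{L^2(\Omega)})$. Taking the infimum closes the chain of inequalities. $\blacksquare$
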